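# Reduced non-Hopfian $p$-groups without non-singular strings

## 1. The guess that $ns(G)=0$ forces a reduced $p$-group to be Hopfian

Let $p$ be a prime and let $G$ be a reduced abelian $p$-group none of whose endomorphisms has a non-singular string. Must every surjective endomorphism of $G$ be injective? The answer that one would first guess is yes. A surjective endomorphism with a nonzero kernel lets us walk backwards forever from a kernel element, and infinite backward walks are what strings are made of. We fix the words first, and then test the guess.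

Throughout, $\mathbb N=\{0,1,2,\dots\}$, $\mathbb N_+=\mathbb N\setminus\{0\}$, $\mathfrak c=2^{\aleph_0}$, and $p$ is a fixed prime. All groups are abelian. For a $p$-group $G$ we write $G[p^k]=\{x\in G:p^kx=0\}$; the $\mathbb F_p$-space $G[p]$ is the socle of $G$.

**Definition (strings).** Let $\phi:G\to G$ be an endomorphism. A sequence $(x_n)_{n\in\mathbb N}$ in $G$ is a string of $\phi$ if $\phi(x_n)=x_{n-1}$ for all $n\in\mathbb N_+$ and the $x_n$ are pairwise distinct. It is singular if $\phi^j(x_0)=\phi^k(x_0)$ for some $j\ne k$ in $\mathbb N$, and non-singular otherwise. Further,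
$$ns(\phi)=\sup\{|\mathcal F|:\mathcal F\text{ a family of pairwise disjoint non-singular strings of }\phi\},\qquad ns(G)=\sup\{ns(\phi):\phi\in\mathrm{End}(G)\},$$
where an infinite supremum is written $\infty$.

It is known that $ns(\phi)\in\{0,\infty\}$ always. We need only the evident fact that $ns(G)=0$ means that no endomorphism of $G$ has a non-singular string.

**Definition (Hopfian, reduced, separable).** $G$ is Hopfian if every surjective endomorphism of $G$ is an automorphism. It is reduced if it has no nonzero divisible subgroup. A $p$-group $G$ is separable if $\bigcap_np^nG=0$. A separable $p$-group is reduced, because a divisible subgroup lies in every $p^nG$.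

**Example 1.** Let $G=\bigoplus_{i\in\mathbb Z}\langle c_i\rangle$ with all $c_i$ of the same order $p^n$, $n\ge1$. The shift $c_i\mapsto c_{i-1}$ has the string $x_n=c_n$, and the forward orbit of $x_0$ is $c_0,c_{-1},c_{-2},\dots$. So the string is non-singular.

**Example 2.** Multiplication by $p$ on the Prüfer group $\mathbb Z(p^\infty)$ is surjective and not injective. The standard generators, $px_0=0\neq x_0$ and $px_n=x_{n-1}$, form a string, but it is singular because $p x_0=p^2x_0=0$. In fact $ns(\mathbb Z(p^\infty))=0$: every element lies in one of the finite subgroups $\mathbb Z(p^\infty)[p^k]$, and endomorphisms preserve these, so all forward orbits are finite. Thus the guess fails for divisible groups, which is why the question concerns reduced ones. It comes from Anna Giordano Bruno and Simone Virili, "String numbers of abelian groups", arXiv:1006.5206 (2010).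

**The obvious attempt to prove the guess.** Let $\phi:G\to G$ be surjective and $0\ne x_0\in\ker\phi$. Choose $x_n$ with $\phi(x_n)=x_{n-1}$ for $n\ge1$. If $x_m=x_n$ with $m<n$, applying $\phi^{m+1}$ gives $0=\phi(x_0)=x_{n-m-1}$. This is impossible, since $\phi^{n-m-1}(x_{n-m-1})=x_0\neq0$. So $(x_n)$ is a string. It is singular, since $\phi(x_0)=\phi^2(x_0)=0$. The attempt stops here: we would need another endomorphism that agrees with $\phi$ on $x_1,x_2,\dots$ but sends $x_0$ on an infinite forward journey, and nothing in the hypotheses supplies one. In direct sums of cyclic groups, however, it can be written down.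

**Lemma 1.** (i) If $C$ is a direct summand of $G$ and $ns(G)=0$, then $ns(C)=0$. (ii) If $C=\bigoplus_{i\ge1}\langle c_i\rangle$ with $c_i$ of order $p^{n_i}$ and $1\le n_1<n_2<\cdots$, then $ns(C)\ne0$.

*Proof.* (i) Endomorphisms of $C$ extend to $G$ by $0$ on a complement, and keep their strings.

(ii) We run backwards along odd indices and forwards along even ones. Put
$$\rho(c_{2i+1})=c_{2i-1}\ (i\ge1),\qquad \rho(c_1)=p^{n_2-1}c_2,\qquad \rho(c_{2i})=p^{\,n_{2i+2}-n_{2i}}c_{2i+2}\ (i\ge1).$$
The images have orders $p^{n_{2i-1}}$, $p$ and $p^{n_{2i}}$, which divide the orders of $c_{2i+1}$, $c_1$ and $c_{2i}$, so $\rho$ is well defined. The sequence $x_n=c_{2n+1}$ is a string. As $\rho(p^{n_{2i}-1}c_{2i})=p^{n_{2i+2}-1}c_{2i+2}$, the forward orbit of $x_0$ is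
$$c_1,\quad p^{n_2-1}c_2,\quad p^{n_4-1}c_4,\quad p^{n_6-1}c_6,\ \dots$$
These are nonzero elements of different summands, hence distinct. The string is non-singular. $\square$

**Testing the guess.** Finite groups are Hopfian. Now let $G$ be an infinite direct sum of cyclic $p$-groups. Either some order occurs infinitely often, and $G$ has a summand as in Example 1, or infinitely many orders occur, and $G$ has a summand as in Lemma 1(ii). In both cases $ns(G)\ne0$. So a direct sum of cyclic $p$-groups with $ns=0$ is finite, and the guess holds for it. In particular it holds for bounded $p$-groups, which are direct sums of cyclic groups.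

## 2. Theorems A and B: the guess is false, but only for uncountable groups

**Theorem A.** For every prime $p$ there is a reduced (indeed separable, i.e. $\bigcap_np^nG=0$) abelian $p$-group $G$ with $ns(G)=0$ and a surjective, non-injective endomorphism. So $G$ is non-Hopfian.

**Theorem B.** (i) There are exactly $2^{\mathfrak c}$ isomorphism classes of reduced non-Hopfian abelian $p$-groups $G$ with $ns(G)=0$; in fact there are $2^{\mathfrak c}$ pairwise non-isomorphic separable ones of cardinality $\mathfrak c$.

(ii) If $G$ is an infinite reduced $p$-group with $ns(G)=0$, then $G$ has only finitely many cyclic summands of each fixed order in a basic subgroup, $G$ is unbounded, and $\aleph_0<|G|\le\mathfrak c$. In particular a countable reduced $p$-group with $ns(G)=0$ is finite, hence Hopfian; and the cardinality $\mathfrak c$ in (i) is the largest possible.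

Everything is proved in ZFC. We start with B(ii), which continues the tests of Section 1 and tells us where to look for a counterexample.

## 3. Size restrictions: proof of Theorem B(ii)

**Textbook facts.** A subgroup $H\le G$ is pure if $H\cap kG=kH$ for all integers $k$; in a $p$-group, powers of $p$ suffice. Every $p$-group $G$ has a basic subgroup: a pure subgroup $B$ that is a direct sum of cyclic groups and has $G/B$ divisible. We write $B=\bigoplus_{n\ge1}B_n$, with $B_n$ a direct sum of copies of $\mathbb Z(p^n)$. Bounded pure subgroups are direct summands (Kulikov; Fuchs, *Infinite Abelian Groups I*, §27).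

Let $G$ be an infinite reduced $p$-group with $ns(G)=0$ and basic subgroup $B=\bigoplus_nB_n$.

**Step 1: all $B_n$ are finite.** The group $B_n$ is pure in $B$, hence in $G$, and bounded, so it is a summand of $G$. If it were infinite, it would have a summand as in Example 1, contradicting Lemma 1(i).

**Step 2: $G$ is unbounded.** If $B$ were bounded, only finitely many $B_n$ would be nonzero, so $B$ would be finite. Being pure and bounded, it would be a summand, $G=B\oplus D$ with $D\cong G/B$ divisible. As $G$ is reduced, $D=0$ and $G=B$ is finite, a contradiction. So $B$ is unbounded, and countable by Step 1.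

**Step 3: $|G|\le\mathfrak c$.** The aim is to bound $G/B$ by using that $G$ contains no Prüfer group. Write $G/B=\bigoplus_{i\in T}\mathbb Z(p^\infty)$ and choose in $G$ lifts $c_{i,n}$ ($i\in T$, $n\ge1$) of the standard generators. Then
$$pc_{i,1}=b_{i,0},\qquad pc_{i,n+1}=c_{i,n}+b_{i,n}\quad(n\ge1),\qquad b_{i,n}\in B.$$
There are at most $|B^{\mathbb N}|\le\mathfrak c$ sequences $(b_{i,n})_n$. If $|T|>\mathfrak c$, then $(b_{i,n})_n=(b_{j,n})_n$ for some $i\ne j$. The elements $d_n=c_{i,n}-c_{j,n}$ then satisfy $pd_1=0$ and $pd_{n+1}=d_n$. Also $d_1\ne0$, because $c_{i,1}$ and $c_{j,1}$ have different images in $G/B$. So the $d_n$ generate a Prüfer subgroup, contradicting reducedness. Hence $|T|\le\mathfrak c$, and $|G|=|B|\cdot|G/B|\le\mathfrak c$.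

**Step 4: facts for the countable case.** Define $p^0G=G$, $p^{\sigma+1}G=p(p^\sigma G)$, and $p^\sigma G=\bigcap_{\tau<\sigma}p^\tau G$ for limit ordinals $\sigma$. The Ulm factors of a reduced $G$ are $A_\sigma=p^{\omega\sigma}G/p^{\omega(\sigma+1)}G$ for $\sigma<\tau$, where $\tau$ is the least ordinal with $p^{\omega\tau}G=0$.

**Example 3.** Take generators $a,b_1,b_2,\dots$ and relations $pa=0$, $p^nb_n=a$. Here $a\ne0$: in $\bigoplus_n\mathbb Z(p^{n+1})$ with generators $b_n$, the functional on the socle that sends each $p^nb_n$ to $1$ kills all relations $p^nb_n-pb_1$. The quotient by $\langle a\rangle$ is $\bigoplus_n\mathbb Z(p^n)$, which is separable, and $a\in p^nG$ for all $n$. So $p^\omega G=\langle a\rangle$, and the Ulm factors are $A_0\cong\bigoplus_{n\ge1}\mathbb Z(p^n)$ and $A_1\cong\mathbb Z(p)$.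

We use three classical theorems. Prüfer: a countable separable $p$-group is a direct sum of cyclic groups. Ulm: countable reduced $p$-groups with the same sequence of Ulm factors, up to isomorphism, are isomorphic. Zippin: for a countable ordinal $\tau$, any sequence $A_\sigma$ ($\sigma<\tau$) of nonzero countable direct sums of cyclic $p$-groups, with $A_\sigma$ unbounded whenever $\sigma+1<\tau$, is the sequence of Ulm factors of a countable reduced $p$-group. For Ulm's and Zippin's theorems see Fuchs, *Infinite Abelian Groups II*, §§76–77.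

**Step 5: $G$ is not countable.** The aim is to split off a summand as in Lemma 1(ii). Suppose $G$ is countable. Its chain of subgroups $p^{\omega\sigma}G$ is strictly decreasing for $\sigma\le\tau$: if $H=p^{\omega\sigma}G$ satisfies $p^\omega H=H$, then $pH=H$, so $H$ is divisible and $H=0$. Hence $\tau$ is countable and every $A_\sigma$ is nonzero. Each $A_\sigma=H/p^\omega H$ is countable and separable, so it is a direct sum of cyclic groups. If $A_\sigma$ is bounded, say $p^kA_\sigma=0$, then $p^kH=p^\omega H=p^{k+1}H$. So $p^kH$ is divisible, hence $0$, and $p^\omega H=0$, i.e. $\sigma+1\ge\tau$. Thus the sequence $(A_\sigma)_{\sigma<\tau}$ satisfies the hypotheses of Zippin's theorem.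

Moreover $A_0$ is unbounded. Indeed $B\cap p^\omega G=\bigcap_np^nB=0$ by purity, so the unbounded group $B$ embeds in $A_0=G/p^\omega G$. Distribute the cyclic summands of $A_0$ so that $A_0=A_0'\oplus C$ with both $A_0'$ and $C$ unbounded direct sums of cyclic groups. By Zippin's theorem there is a countable reduced $G_1$ with Ulm factors $A_0',A_1,A_2,\dots$. Since $p^\omega C=0$, the group $G_1\oplus C$ has the same Ulm factors as $G$, so $G\cong G_1\oplus C$ by Ulm's theorem. But $C$ is an unbounded direct sum of cyclic groups, so it has a summand as in Lemma 1(ii). By Lemma 1 this contradicts $ns(G)=0$.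

So $\aleph_0<|G|\le\mathfrak c$. In particular a countable reduced $p$-group with $ns=0$ is finite and therefore Hopfian, and no reduced $p$-group with $ns=0$ has more than $\mathfrak c$ elements. This proves Theorem B(ii). $\blacksquare$

A counterexample to the guess is therefore uncountable, and it has an unbounded basic subgroup with finite $B_n$. We take the simplest such basic subgroup.

## 4. Two shifts on $\bar B$, and two non-singular strings to destroy

Let $e_m$ have order $p^m$ for $m\ge1$. Put $B=\bigoplus_{m\ge1}\langle e_m\rangle$ and let $\bar B$ be the torsion subgroup of $\prod_{m\ge1}\langle e_m\rangle$. Since $p^ne_m=0$ for $m\le n$, elements of $p^n\bar B$ have zero coordinates at $e_1,\dots,e_n$, so $\bigcap_np^n\bar B=0$. Our groups will lie between $B$ and $\bar B$.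

Define endomorphisms of $\bar B$ by
$$\varphi\big((c_me_m)_m\big)=(c_{m+1}e_m)_m,\qquad \alpha\big((c_me_m)_m\big)=(p\,c_{m-1}e_m)_m\quad(c_0:=0).$$
They are well defined: $c_{m+1}$ is given modulo $p^{m+1}$, hence modulo $p^m$, and $c_{m-1}$ is given modulo $p^{m-1}$, so $pc_{m-1}$ is given modulo $p^m$. We read off $\varphi(e_1)=0$, $\varphi(e_{m+1})=e_m$, $\alpha(e_m)=pe_{m+1}$. Also
$$\alpha\varphi=\varphi\alpha=p,\qquad \ker\varphi=\{(c_me_m):p^{m-1}\mid c_m\ \forall m\}=\bar B[p].\tag{1}$$
Indeed both compositions send $c_m$ to $pc_m$ (for $\alpha\varphi$ at $m=1$, note $pe_1=0$). And $\varphi$ kills $(c_me_m)$ exactly when $p^m\mid c_{m+1}$ for all $m\ge1$.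

**The socle as a power series ring.** Let $P=\mathbb F_p[[\alpha]]$. Identify $\bar B[p]$ with $P$ through
$$\sum_{n\ge0}a_n\alpha^n\ \longleftrightarrow\ \sum_{n\ge0}a_np^ne_{n+1}.$$
As $\alpha(p^ne_{n+1})=p^{n+1}e_{n+2}$, the endomorphism $\alpha$ acts on $\bar B[p]$ as multiplication by $\alpha$. Further $B[p]=\mathbb F_p[\alpha]$, and
$$p^n\bar B\cap\bar B[p]\subseteq\alpha^nP,\tag{2}$$
because elements of $p^n\bar B$ have zero coordinates at $e_1,\dots,e_n$. We give $P$ the compact $\alpha$-adic topology.

**The group $\bar B$ itself is no good.** It has non-singular strings of two different kinds.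

*First kind.* The map $\rho$ of Lemma 1(ii) for $c_i=e_i$, $n_i=i$, extends to $\bar B$ coordinatewise. The image of $(c_me_m)$ has coordinate $c_{2i+1}$ at $e_{2i-1}$, coordinate $pc_1$ at $e_2$, and coordinate $p^2c_{2i}$ at $e_{2i+2}$ ($i\ge1$). So $\rho$ has the same non-singular string $e_1,e_3,e_5,\dots$ in $\bar B$. On the socle,
$$\rho:\quad 1\mapsto\alpha,\qquad \alpha^{2i}\mapsto0,\qquad \alpha^{2i-1}\mapsto\alpha^{2i+1}\qquad(i\ge1),$$
since $\rho(p^{2i}e_{2i+1})=p^{2i}e_{2i-1}=0$ and $\rho(p^{2i-1}e_{2i})=p^{2i+1}e_{2i+2}$. Thus $\rho$ acts on even and odd powers by different rules.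

*Second kind.* The endomorphism $1+\alpha$ of $\bar B$ acts on $P$ as multiplication by $1+\alpha$, which is invertible in $P$. So $x_n=(1+\alpha)^{-n}\in P$ is a string with forward orbit $1,1+\alpha,(1+\alpha)^2,\dots$. The powers $(1+\alpha)^i$, $i\in\mathbb Z$, are distinct, because $(1+\alpha)^i$ has degree $i$ for $i\geq 0$. The string is non-singular.

**What cannot be avoided.** We want $B\subseteq G\subseteq\bar B$ with $\varphi(G)=G$; then $G$ is non-Hopfian, because $\varphi(e_1)=0$. One would like $G$ to have so few endomorphisms that each acts on a finite-index part of the socle as a scalar. This is impossible: if $y\in G$, write $y=\varphi(x)$ with $x\in G$, and then $\alpha(y)=\alpha\varphi(x)=px\in G$. So $\alpha$ is an endomorphism of $G$, and with it every polynomial in $\alpha$.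

**What we aim for.** We construct $G$ with socle $V\subseteq P$ such that

1. every endomorphism of $G$ acts on some $V\cap\alpha^NP$ as multiplication by a polynomial $h\in\mathbb F_p[\alpha]$; this excludes $\rho$;
2. $\bigcap_jh^jV=0$ for every nonconstant $h\in\mathbb F_p[\alpha]$; this excludes the string of $1+\alpha$, since $V=P$ violates it for $h=1+\alpha$.

Sample endomorphisms show why this should suffice. Take $1+\varphi$, which acts on $V$ as $1$. If $p^{k}x=0$ with $k\ge1$, then $p^{k-1}x\in\ker\varphi$, so $p^{k-1}\varphi(x)=0$. Hence $\varphi^k(x)=0$, and the orbit of $x$ under $1+\varphi$ stays in the finite group generated by $x,\varphi(x),\dots,\varphi^{k-1}(x)$. Constant $h$ will give finite forward orbits in general. On the other hand $\alpha+\varphi$ acts on $V$ as $\alpha$. An infinite backward walk inside $V$ would lie in $\bigcap_j\alpha^jV=0$. Nonconstant $h$ will forbid infinite non-periodic backward walks.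

## 5. Filtered maps on $\mathbb F_p[[\alpha]]$ and the bad ones among them

**Definition (filtered, good, bad).** A linear map $\lambda:P\to P$ is filtered if $\lambda(\alpha^nP)\subseteq\alpha^nP$ for all $n$. A filtered $\lambda$ is good if there are $h\in\mathbb F_p[\alpha]$ and $N\in\mathbb N$ with $\lambda(f)=hf$ for all $f\in\alpha^NP$. Otherwise it is bad.

The action of $\rho$ on $P$ is bad: a polynomial $h$ as in the definition would satisfy both $h\alpha^{2i}=0$ and $h\alpha^{2i-1}=\alpha^{2i+1}$ for large $i$.

**There are exactly $\mathfrak c$ bad maps.** Filtered maps are continuous, hence determined by their values on the countable dense set $\mathbb F_p[\alpha]$. So there are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ of them. If $S\subseteq\mathbb N$ is infinite and co-infinite, the map $\sum a_n\alpha^n\mapsto\sum_{n\in S}a_n\alpha^n$ is bad, since good would force both $h=1$ and $h=0$. There are $\mathfrak c$ such $S$.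

So the bad maps can be listed along the ordinals below $\mathfrak c$ and excluded one at a time: for each bad $\lambda$ we put into $V$ an element $v$ with $\lambda(v)\notin V$. Since $V$ must be closed under many operations, we need at each stage an element $v$ such that all combinations $\alpha^m\lambda(v)-\ell v$ avoid what has been built so far. The next two lemmas supply it.

**Lemma 2.** If $\lambda$ is bad, $m\in\mathbb N$ and $\ell\in\mathbb F_p[\alpha]$, then the kernel of $\mu=\alpha^m\lambda-\ell$ is a closed subspace of $P$ with empty interior.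

*Proof.* It is closed because $\mu$ is continuous. If it has interior, it contains a coset of some $\alpha^NP$, hence, being a subspace, $\alpha^NP$ itself. So $\alpha^m\lambda(f)=\ell f$ for $f\in\alpha^NP$. For $f=\alpha^N$ this gives $\ell\alpha^N=\alpha^m\lambda(\alpha^N)\in\alpha^{m+N}P$, so $\ell=\alpha^mh$ with $h\in\mathbb F_p[\alpha]$. Cancelling $\alpha^m$ we get $\lambda(f)=hf$ on $\alpha^NP$, so $\lambda$ is good, a contradiction. $\square$

**Lemma 3.** Let $D_0,D_1,\dots$ be closed subspaces of $P$ with empty interior. There is $C\subseteq P$ with $|C|=\mathfrak c$ such that for every $j$ each coset of $D_j$ contains at most $2^j$ elements of $C$.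

*Proof.* We build a binary tree of sums. Choose inductively $0=N_0<N_1<\cdots$ and $g_i\in\alpha^{N_i}P\setminus(D_0\cup\dots\cup D_i)$. Such $g_i$ exists because a finite union of closed sets with empty interior has empty interior, while $\alpha^{N_i}P$ is open and nonempty. As $D_0\cup\dots\cup D_i$ is closed and contains neither $g_i$ nor $-g_i$, we can then choose $N_{i+1}>N_i$ such that both cosets $\pm g_i+\alpha^{N_{i+1}}P$ are disjoint from it.

For $\varepsilon\in\{0,1\}^{\mathbb N}$ put $v_\varepsilon=\sum_i\varepsilon_ig_i$, which converges since $N_i\to\infty$. If $\varepsilon\ne\varepsilon'$ first differ at index $i$, then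
$$v_\varepsilon-v_{\varepsilon'}\in\pm g_i+\alpha^{N_{i+1}}P,$$
so $v_\varepsilon-v_{\varepsilon'}$ lies in none of $D_0,\dots,D_i$; in particular it is nonzero. Put $C=\{v_\varepsilon\}$; then $|C|=\mathfrak c$. If two distinct elements $v_\varepsilon,v_{\varepsilon'}$ lie in the same coset of $D_j$, then $\varepsilon,\varepsilon'$ differ at some index less than $j$. So the elements of $C$ in one coset of $D_j$ have pairwise distinct restrictions of $\varepsilon$ to $\{0,\dots,j-1\}$, and there are at most $2^j$ of them. $\square$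

## 6. Choosing the socles by recursion of length $\mathfrak c$

Let $K=\mathbb F_p(\alpha)\subseteq\mathbb F_p((\alpha))$ and $L=\mathbb F_p[\alpha,\alpha^{-1}]$; $K$ is countable. Fix a surjection $\beta\mapsto(\xi(\beta),\lambda_\beta)$ from the ordinals $\beta<\mathfrak c$ onto $\mathfrak c\times\{\text{bad maps}\}$. The label $\xi(\beta)$ will later give $2^{\mathfrak c}$ different groups; for Theorem A it can be ignored.

**Step 1: the recursion.** For $\beta<\mathfrak c$ we choose $v_\beta\in P$ and put $w_\beta=\lambda_\beta(v_\beta)$. Let $M_\beta$ be the $K$-subspace of $\mathbb F_p((\alpha))$ spanned by $1$ and all $v_\gamma,w_\gamma$ with $\gamma<\beta$. We require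

* (a) $v_\beta\notin M_\beta$;
* (b) $\alpha^m\lambda_\beta(v_\beta)-\ell v_\beta\notin M_\beta$ for all $m\in\mathbb N$ and $\ell\in\mathbb F_p[\alpha]$.

This is possible. We have $|M_\beta|\le\kappa:=\max(\aleph_0,|\beta|)<\mathfrak c$. Enumerate the countably many pairs $(m,\ell)$, and so the maps $\alpha^m\lambda_\beta-\ell$, as $\mu_0,\mu_1,\dots$. Apply Lemma 3 to $D_j=\ker\mu_j$, as Lemma 2 permits, and let $C$ be the resulting set. At most $\kappa$ elements of $C$ violate (a). For each $j$ and each $y\in M_\beta$, the elements $v\in C$ with $\mu_j(v)=y$ lie in one coset of $D_j$, so there are at most $2^j$ of them. Hence at most $2^j\kappa=\kappa$ elements of $C$ satisfy $\mu_j(v)\in M_\beta$. In total at most $\kappa\cdot\aleph_0=\kappa<\mathfrak c=|C|$ elements are excluded.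

By (a), the elements $1$ and $v_\beta$ ($\beta<\mathfrak c$) are linearly independent over $K$.

**Step 2: closing under shifts.** In the group to be built, $\varphi$ will be surjective and $p^n=\alpha^n\varphi^n$, so we will need $V\cap\alpha^nP=\alpha^nV$. We therefore add all shifts. For $v=\sum a_n\alpha^n\in P$, with $a_n:=0$ for $n<0$, and $k\in\mathbb Z$ put
$$v^{(k)}=\sum_{n\ge0}a_{n+k}\alpha^n .$$
For instance, if $v=1+\alpha^2+\alpha^5+\cdots$, then $v^{(2)}=1+\alpha^3+\cdots$ and $v^{(-1)}=\alpha v$. For $I\subseteq\mathfrak c$ let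
$$V_I=\mathbb F_p[\alpha]+\sum_{\beta\in I,\,k\in\mathbb Z}\mathbb F_p\,v_\beta^{(k)}.$$

On $P/\mathbb F_p[\alpha]$ multiplication by $\alpha$ is bijective: it is onto because $P=\mathbb F_p+\alpha P$, and injective because $\alpha f\in\mathbb F_p[\alpha]$ implies $f\in\mathbb F_p[\alpha]$. So $P/\mathbb F_p[\alpha]$ is an $L$-module. Write $\bar v$ for the class of $v$. Since $\alpha v^{(k)}-v^{(k-1)}=-a_{k-1}\in\mathbb F_p$, the class of $v^{(k)}$ is $\alpha^{-k}\bar v$. Consequently $V_I/\mathbb F_p[\alpha]=\sum_{\beta\in I}L\bar v_\beta$.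

**Step 3: algebraic properties of $V_I$.** For every $I\subseteq\mathfrak c$:

* (3) $V_I/\mathbb F_p[\alpha]$ is a free $L$-module with basis $(\bar v_\beta)_{\beta\in I}$.
* (4) $V_I$ is an $\mathbb F_p[\alpha]$-submodule of $P$, dense in $P$, and $V_I\cap\alpha^nP=\alpha^nV_I$ for all $n$.
* (5) If $h\in\mathbb F_p[\alpha]$ is nonconstant, then $\bigcap_jh^jV_I=0$.

*Proof of (3).* If $\sum\ell_\beta\bar v_\beta=0$ is a finite sum with $\ell_\beta\in L$, multiply by a power $\alpha^m$ that makes all $\alpha^m\ell_\beta$ polynomials. Then $\sum\alpha^m\ell_\beta v_\beta\in\mathbb F_p[\alpha]$, and independence over $K$ gives $\ell_\beta=0$ for all $\beta$.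

*Proof of (4).* $V_I$ is the preimage in $P$ of an $L$-submodule of $P/\mathbb F_p[\alpha]$, so it is an $\mathbb F_p[\alpha]$-submodule. It is dense because it contains $\mathbb F_p[\alpha]$. If $\alpha f\in V_I$ with $f\in P$, then $\bar f=\alpha^{-1}\overline{\alpha f}$ lies in the $L$-module $V_I/\mathbb F_p[\alpha]$, so $f\in V_I$. Iterating, $\alpha^nf\in V_I$ implies $f\in V_I$.

*Proof of (5).* If $h=c\alpha^m$ with $c\neq0$, $m\ge1$, use $\bigcap_j\alpha^{mj}P=0$. Otherwise $h$ is a nonzero nonunit of the PID $L$, whose units are the $c\alpha^k$. So $h$ has a prime factor, hence $\bigcap_jh^jL=0$. Looking at coordinates, $\bigcap_jh^jF=0$ for the free module $F=V_I/\mathbb F_p[\alpha]$. Let $x\in\bigcap_jh^jV_I$. Then $\bar x=0$, so $x\in\mathbb F_p[\alpha]$. Write $x=h^jy_j$ with $y_j\in V_I$. As $h^j\bar y_j=0$ and $F$ is torsion-free, $\bar y_j=0$, so $y_j\in\mathbb F_p[\alpha]$. Thus $x$ is a polynomial divisible in $\mathbb F_p[\alpha]$ by all powers of the nonconstant polynomial $h$, and $x=0$.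

**Step 4: the bad maps are excluded.** We show
$$w_\beta\notin V_{\mathfrak c}\quad\text{for all }\beta<\mathfrak c.\tag{6}$$
Suppose $w_\beta\in V_{\mathfrak c}$. Then $\bar w_\beta$ is an $L$-combination of classes $\bar v_\gamma$. Multiplying by a power of $\alpha$ gives $m\in\mathbb N$ and a finite sum
$$\alpha^mw_\beta=f+\sum_\gamma\ell_\gamma v_\gamma,\qquad f,\ell_\gamma\in\mathbb F_p[\alpha].$$
If $\ell_\gamma\ne0$ for some $\gamma>\beta$, let $\delta$ be the largest such $\gamma$. All other terms lie in $M_\delta$, including $w_\beta$, since $\beta<\delta$. Dividing by $\ell_\delta$ we get $v_\delta\in M_\delta$, contradicting (a). If no such $\gamma$ exists, then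
$$\alpha^m\lambda_\beta(v_\beta)-\ell_\beta v_\beta=f+\sum_{\gamma<\beta}\ell_\gamma v_\gamma\in M_\beta$$
(possibly with $\ell_\beta=0$), contradicting (b).

For $\emptyset\ne X\subseteq\mathfrak c$ put $I_X=\{\beta<\mathfrak c:\xi(\beta)\in X\}$. Then:

* (7) If $X,Y\ne\emptyset$ and $\lambda$ is filtered with $\lambda(V_{I_X})\subseteq V_{I_Y}$, then $\lambda$ is good.

Indeed, suppose $\lambda$ is bad. Pick $\xi\in X$ and $\beta$ with $(\xi(\beta),\lambda_\beta)=(\xi,\lambda)$. Then $\beta\in I_X$, so $v_\beta\in V_{I_X}$, but $\lambda(v_\beta)=w_\beta\notin V_{\mathfrak c}\supseteq V_{I_Y}$ by (6).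

## 7. A group with prescribed socle on which $\varphi$ is surjective

Fix $\emptyset\ne X\subseteq\mathfrak c$, and put $I=I_X$, $V=V_I$. We want a group with socle $V$ that contains iterated $\varphi$-preimages of all elements of $V$. For $v=v_\beta=\sum a_n\alpha^n$ let $\tilde a_n\in\{0,\dots,p-1\}$ be the integer lifts of the $a_n$ (with $\tilde a_n=0$ for $n<0$). For $k\in\mathbb Z$ and $j\in\mathbb N$ put
$$v^{(k)}[j]=\sum_{n\ge0}\tilde a_{n+k}\,p^ne_{n+j+1}.$$
Each $p^ne_{n+j+1}$ has order $p^{j+1}$, so $v^{(k)}[j]\in\bar B$ is killed by $p^{j+1}$. Under $\bar B[p]=P$ we have $v^{(k)}[0]=v^{(k)}$. Directly from the definitions of $\varphi$ and $\alpha$,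
$$\varphi(v^{(k)}[j])=v^{(k)}[j-1]\ (j\ge1),\qquad\varphi(v^{(k)}[0])=0,\qquad \alpha(v^{(k)}[j])=v^{(k-1)}[j]-\tilde a_{k-1}e_{j+1}.\tag{8}$$
For the last formula, $\alpha(v^{(k)}[j])=\sum_{n\ge0}\tilde a_{n+k}p^{n+1}e_{n+j+2}=\sum_{n\ge1}\tilde a_{n+k-1}p^{n}e_{n+j+1}$. Combining with $p=\alpha\varphi$,
$$p\,v^{(k)}[j]\in v^{(k-1)}[j-1]+B\ (j\ge1),\qquad p\,v^{(k)}[0]=0.\tag{9}$$

**Definition ($G_X$).** $G=G_X$ is the subgroup of $\bar B$ generated by $B$ and all $v_\beta^{(k)}[j]$ with $\beta\in I$, $k\in\mathbb Z$, $j\in\mathbb N$.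

**Lemma 4.** (i) $G$ is a separable (hence reduced) $p$-group, $\alpha G\subseteq G$ and $\varphi G=G$. (ii) $G[p]=V=\ker(\varphi|_G)$. (iii) $V\cap\alpha^nP=V\cap p^nG$ for all $n$.

*Proof.* (i) $G$ is separable because $\bigcap_np^n\bar B=0$. By (8) and $\alpha(e_m)=pe_{m+1}$, $\varphi(e_{m+1})=e_m$, $\varphi(e_1)=0$, both maps send generators into $G$. Moreover every generator is a value of $\varphi$ on $G$: $e_m=\varphi(e_{m+1})$ and $v_\beta^{(k)}[j]=\varphi(v_\beta^{(k)}[j+1])$.

(ii) By (1), $\ker(\varphi|_G)=G\cap\bar B[p]=G[p]$. Clearly $V\subseteq G[p]$, since $\mathbb F_p[\alpha]=B[p]$ and $v_\beta^{(k)}=v_\beta^{(k)}[0]$. The point is that no further socle elements have appeared. Let $x\in G[p]$. Write $x$ as an element of $B$ plus an integer combination of finitely many $v_\beta^{(k)}[j]$. Starting from the largest $j$, divide the coefficients by $p$ with remainder and use (9) to push the multiples of $p$ to level $j-1$ and into $B$; at level $0$ they vanish. This gives a finite sum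
$$x=b+\sum m_{\beta,k,j}\,v_\beta^{(k)}[j],\qquad b\in B,\quad0\le m_{\beta,k,j}<p.$$
Suppose some coefficient with $j\ge1$ is nonzero, and let $J\ge1$ be the largest such $j$. Since $\varphi$ kills $x$, and $\varphi^J$ kills all $v_\beta^{(k)}[j]$ with $j<J$,
$$0=\varphi^J(x)=\varphi^J(b)+\sum_{\beta,k}m_{\beta,k,J}\,v_\beta^{(k)}.$$
So $\sum_{\beta,k}m_{\beta,k,J}v_\beta^{(k)}\in B\cap\bar B[p]=\mathbb F_p[\alpha]$, i.e. $\sum_{\beta,k}m_{\beta,k,J}\alpha^{-k}\bar v_\beta=0$. By (3) all $m_{\beta,k,J}$ are divisible by $p$, hence zero, a contradiction. So only $j=0$ occurs. Then $pb=px=0$, so $b\in B[p]=\mathbb F_p[\alpha]$ and $x\in V$.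

(iii) $V\cap p^nG\subseteq\alpha^nP$ by (2). Conversely, an element of $V\cap\alpha^nP$ has the form $\alpha^nv$ with $v\in V$, by (4). By (i) write $v=\varphi^n(x)$ with $x\in G$. Then $\alpha^nv=\alpha^n\varphi^n(x)=p^nx\in p^nG$. $\square$

By Lemma 4, $\varphi|_G$ is a surjective endomorphism with kernel $V\ne0$. So $G$ is reduced and non-Hopfian.

## 8. Homomorphisms act on the deep socle as polynomials

**Lemma 5.** Let $\theta:G_X\to G_Y$ be a homomorphism, $X,Y\ne\emptyset$. There are $h\in\mathbb F_p[\alpha]$ and $N\ge1$ with $\theta(v)=hv$ for all $v\in V_{I_X}\cap\alpha^NP$.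

*Proof.* A homomorphism maps $G_X[p]\cap p^nG_X$ into $G_Y[p]\cap p^nG_Y$. By Lemma 4(ii),(iii) this reads
$$\theta(V_{I_X}\cap\alpha^nP)\subseteq V_{I_Y}\cap\alpha^nP\qquad(n\in\mathbb N).$$
So $\theta|_{V_{I_X}}$ is linear and uniformly continuous on a dense subspace of the complete space $P$, and it extends to a continuous linear $\lambda:P\to P$. The map $\lambda$ is filtered: $V_{I_X}\cap\alpha^nP$ contains $\alpha^n\mathbb F_p[\alpha]$, so it is dense in $\alpha^nP$, and $\alpha^nP$ is closed. As $\lambda(V_{I_X})\subseteq V_{I_Y}$, (7) says that $\lambda$ is good. The number $N$ in the definition of good may be enlarged, so $N\ge1$ can be assumed. $\square$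

From here to the end of Section 10 we fix $G=G_X$, $V=V_{I_X}$, $\theta\in\mathrm{End}(G)$, with $h,N$ from Lemma 5, and put $V_N=V\cap\alpha^NP$. The index of $V_N$ in $V$ is finite, since $V/V_N$ embeds in $P/\alpha^NP$. By Lemma 4(iii), $V_N=V\cap p^NG$, so $\theta(V_N)\subseteq V_N$; and $\theta$ acts on $V_N$ as multiplication by $h$. We shall prove:

* (10) If $(x_n)_{n\ge0}$ in $G$ satisfies $\theta(x_n)=x_{n-1}$ for all $n\ge1$, then the forward orbit $\{\theta^i(x_0):i\ge0\}$ is finite.

Then every string of $\theta$ is singular.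

## 9. Constant $h$: all forward orbits are finite

Let $h=c$ be constant. Lift $c$ to an integer, again called $c$, and put $\zeta=\theta-c$. Then $\zeta(V_N)=0$.

**Step 1: write $\zeta$ as $\eta\varphi$ plus a map with finite image.** Put
$$G'=G\cap\prod_{m>N}\langle e_m\rangle,\qquad G''=G\cap\prod_{m\ge N}\langle e_m\rangle.$$
As all $e_m$ lie in $G$, subtracting the first coordinates of an element stays in $G$, so
$$G=\bigoplus_{m\le N}\langle e_m\rangle\oplus G'=\bigoplus_{m<N}\langle e_m\rangle\oplus G''.$$
The elements of $V$ with zero coordinates at $e_1,\dots,e_N$ are those of $\alpha^NP$, so $G'[p]=V_N$. By (1), $\ker(\varphi|_{G'})=G'[p]$.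

Also $\varphi(G')=G''$. The inclusion $\subseteq$ is clear, since $\varphi$ lowers indices by one. Let $y\in G''$. Write $y=\varphi(x)$ with $x=z+x'$, $z\in\bigoplus_{m\le N}\langle e_m\rangle$, $x'\in G'$. Then $\varphi(z)=y-\varphi(x')$ has coordinates only at indices $\le N-1$ and only at indices $\ge N$. So $\varphi(z)=0$ and $y=\varphi(x')$.

Thus $\varphi:G'\to G''$ is surjective with kernel $V_N$, and $\zeta$ kills $V_N$. Hence there is a homomorphism $\eta:G''\to G$ with $\eta\varphi=\zeta$ on $G'$. Extend $\eta$ to $G$ by $0$ on $\bigoplus_{m<N}\langle e_m\rangle$ and put $s=\zeta-\eta\varphi$. Then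
$$\zeta=\eta\varphi+s,\qquad s(G')=0,$$
and $s$ has finite image, because $G/G'$ is finite.

**Step 2: $\zeta^k(G[p^k])$ is finite.** If $j\ge1$ and $p^jx=0$, then $p^{j-1}x\in V=\ker(\varphi|_G)$, so $p^{j-1}\varphi(x)=0$ and $p^{j-1}\eta\varphi(x)=0$. Thus $\eta\varphi(G[p^j])\subseteq G[p^{j-1}]$, and $(\eta\varphi)^k(G[p^k])=0$. Expand $\zeta^k=(\eta\varphi+s)^k$ into words in $\eta\varphi$ and $s$. Every word other than $(\eta\varphi)^k$ has the form $u\,s\,w$, with image inside the finite group $u(s(G))$. A finite sum of homomorphisms with finite image has finite image. So $\zeta^k(G[p^k])$ is finite.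

**Step 3: forward orbits.** Let $x\in G[p^k]$. For $n\ge k$ we have $\zeta^n(x)=\zeta^k(\zeta^{n-k}(x))\in\zeta^k(G[p^k])$, so $\{\zeta^n(x):n\ge0\}$ is finite. It generates a finite subgroup of $G$, invariant under $\zeta$ and therefore under $\theta=c+\zeta$. This subgroup contains the forward $\theta$-orbit of $x$. So every forward orbit of $\theta$ is finite, and (10) holds.

## 10. Nonconstant $h$: backward walks are periodic

Let $h$ be nonconstant and let $\theta(x_n)=x_{n-1}$ for $n\ge1$.

**Step 1: $Z:=\bigcup_m\ker\theta^m$ is finite.** If $v\in V_N$ and $\theta^m(v)=0$, then $h^mv=0$ in the domain $P$, so $v=0$. Hence $Z\cap V_N=0$, and $Z[p]=Z\cap V$ embeds in the finite group $V/V_N$. As $\bigcap_np^nG=0$ and $Z[p]$ is finite, some $p^nG$ meets $Z[p]$ trivially. Then $p^nZ$ has zero socle, so $p^nZ=0$. Finally, a bounded $p$-group with finite socle is finite: multiplication by $p^{k-1}$ maps $Z[p^k]$ into $Z[p]$ with kernel $Z[p^{k-1}]$, so $|Z[p^k]|\le|Z[p]|^k$.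

**Step 2: the orders of the $x_n$ are bounded.** Let $p^rx_0=0$ and $p^eZ=0$. Then $\theta^n(p^rx_n)=p^rx_0=0$, so $p^rx_n\in Z$, and $p^{r+e}x_n=0$ for all $n$.

**Step 3: a bounded backward walk is periodic.** We claim: *if $x_n\in G[p^k]$ for all $n\geq 0$ and $\theta(x_n)=x_{n-1}$ for $n\ge1$, then there is $t\ge1$ with $x_{n+t}=x_n$ for all $n\ge0$.* We use induction on $k$. The case $k=0$ is trivial.

*The case $k=1$.* Here $x_n\in V$. Let $\sigma_n$ be the class of $x_n$ in the finite group $\Sigma=V/V_N$, and let $T:\Sigma\to\Sigma$ be induced by $\theta$. Then $T(\sigma_n)=\sigma_{n-1}$ for $n\ge1$. As $\sigma_n=T^j(\sigma_{n+j})$ for all $j$, all $\sigma_n$ lie in $\Sigma_0=\bigcap_jT^j(\Sigma)$. The decreasing chain $T^j(\Sigma)$ of finite sets stabilizes, so $T(\Sigma_0)=\Sigma_0$ and $T$ permutes $\Sigma_0$. Choose $t\ge1$ with $(T|_{\Sigma_0})^t=\mathrm{id}$. Then $\sigma_n=T^t(\sigma_{n+t})=\sigma_{n+t}$, so $\delta_n:=x_{n+t}-x_n\in V_N$. On $V_N$ the map $\theta$ is multiplication by $h$, so $h\delta_n=\theta(\delta_n)=\delta_{n-1}$ for $n\ge1$.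 Hence $\delta_m=h^j\delta_{m+j}$ for all $j$, and $\delta_m\in\bigcap_jh^jV=0$ by (5). Thus $x_{n+t}=x_n$.

*The case $k\ge2$.* The sequence $(px_n)$ lies in $G[p^{k-1}]$, so by induction there is $t_0\ge1$ with $px_{n+t_0}=px_n$ for all $n$. Put $d_n=x_{n+t_0}-x_n\in V$. Then $\theta(d_n)=d_{n-1}$ for $n\ge1$, and the case $k=1$ gives a period $t_1\ge1$ of $(d_n)$. Put $D_n=\sum_{i<t_1}d_{n+it_0}$. The sum telescopes:
$$D_n=\sum_{i<t_1}\big(x_{n+(i+1)t_0}-x_{n+it_0}\big)=x_{n+t_0t_1}-x_n.$$
As $(D_n)$ also has period $t_1$, we have $D_{n+jt_0t_1}=D_n$, so $x_{n+jt_0t_1}=x_n+jD_n$ for all $j$. Since $pD_n=0$, the choice $j=p$ gives $x_{n+pt_0t_1}=x_n$. This proves the claim.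

**Step 4: conclusion.** By Steps 2 and 3 there is $t\ge1$ with $x_t=x_0$. Then $\theta^t(x_0)=\theta^t(x_t)=x_0$, and the forward orbit of $x_0$ is finite. So (10) holds. (Here the $x_n$ are not even distinct, so with nonconstant $h$ the endomorphism $\theta$ has no strings at all.)

Every $\theta\in\mathrm{End}(G_X)$ falls under Section 9 or Section 10, so $ns(G_X)=0$. By Lemma 4, $G_X$ is separable and $\varphi|_{G_X}$ is surjective but not injective. This proves Theorem A. $\blacksquare$

## 11. The groups $G_X$ are pairwise non-isomorphic: proof of Theorem B(i)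

**Step 1: cardinality.** Each $G_X$ ($\emptyset\ne X\subseteq\mathfrak c$) is a separable non-Hopfian $p$-group with $ns(G_X)=0$. Fix $\xi\in X$. For every bad $\lambda$ some $\beta$ has $(\xi(\beta),\lambda_\beta)=(\xi,\lambda)$, so $|I_X|\ge\mathfrak c$. The elements $v_\beta\in G_X$ ($\beta\in I_X$) are distinct, and $|\bar B|=\mathfrak c$. So $|G_X|=\mathfrak c$.

**Step 2: non-isomorphism.** Let $X\ne Y$ be nonempty subsets of $\mathfrak c$. By symmetry we may assume that there is $\xi_0\in X\setminus Y$. Choose $\beta$ with $\xi(\beta)=\xi_0$; then $\beta\in I_X\setminus I_Y$. Let $\theta:G_X\to G_Y$ be any homomorphism, with $h,N$ from Lemma 5. Since $\alpha^Nv_\beta\in V_{I_X}\cap\alpha^NP$,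
$$h\alpha^Nv_\beta=\theta(\alpha^Nv_\beta)\in V_{I_Y}.$$
Now $V_{I_Y}$ lies in the $K$-span of $1$ and the $v_\gamma$ with $\gamma\in I_Y$: for $k\ge0$ the series $\alpha^kv_\gamma^{(k)}$ differs from $v_\gamma$ by a polynomial, and for $k<0$ we have $v_\gamma^{(k)}=\alpha^{-k}v_\gamma$. As $\beta\notin I_Y$, independence over $K$ forces $h=0$. So $\theta$ kills $V_{I_X}\cap\alpha^NP$, which contains $\alpha^N\ne0$. Hence $\theta$ is not injective, and $G_X\not\cong G_Y$.

There are $2^{\mathfrak c}$ nonempty subsets $X$ of $\mathfrak c$, so we have $2^{\mathfrak c}$ pairwise non-isomorphic separable non-Hopfian $p$-groups of cardinality $\mathfrak c$ with $ns=0$.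

**Step 3: the upper bound.** By Theorem B(ii), every reduced $p$-group with $ns=0$ has at most $\mathfrak c$ elements. On a set with at most $\mathfrak c$ elements there are at most $\mathfrak c^{\mathfrak c\cdot\mathfrak c}=2^{\mathfrak c}$ binary operations, so there are at most $2^{\mathfrak c}$ isomorphism classes of groups of cardinality $\le\mathfrak c$. Hence the number of isomorphism classes in Theorem B(i) is exactly $2^{\mathfrak c}=2^{2^{\aleph_0}}$. $\blacksquare$
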